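# Susceptibility of the frog model on regular graphs: one logarithm is not enough, two are

## 1. Rare particles: one walk covers the graph

Particles sleep on the vertices of a finite graph, and one extra particle is awake. An awake particle walks at random for $t$ steps and then dies, and it wakes every sleeping particle it steps on. How large must the lifetime $t$ be for the whole graph to be visited?

**Definition (frog model, susceptibility).** Let $G=(V,E)$ be a finite connected simple graph with $|V|=n\ge 2$, let $\lambda>0$ and $\mathbf o\in V$. Place independently a Poisson($\lambda$) number of particles at each vertex, and plant one additional particle at $\mathbf o$. Independently, each particle picks an infinite simple random walk (SRW) path started from its position. Configuration and paths are the same for every lifetime $t\in\mathbb N\cup\{\infty\}$. Initially only the particles at $\mathbf o$ are active. A particle, once active, performs the first $t$ steps of its walk and vanishes; on its way it activates every inactive particle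 it hits. Let $\mathcal R_t$ be the set of vertices visited by active particles, and
$$\mathcal S(G)=\inf\{t:\mathcal R_t=V\}.$$
The law is denoted $\mathbb P_\lambda$.

Example: on $K_2$ we have $\mathcal R_0=\{\mathbf o\}$, and the planted particle reaches the other vertex at step $1$, so $\mathcal S(K_2)=1$ always.

The order in which things happen does not matter for $\mathcal R_t$. We use two facts.

* (1) If a particle starts in $\mathcal R_t$, its first $t$ steps stay in $\mathcal R_t$: its starting vertex is visited, so it is activated and performs its $t$ steps.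
* (2) If $\mathbf o\in W$ and no particle starting in $W$ leaves $W$ within its first $t$ steps, then $\mathcal R_t\subset W$: by induction in time, only particles that start in $W$ are ever activated.

Also, for an integer $t$ and a real $T>t$: if $\mathcal R_t=V$, then $\mathcal S(G)\le t<T$. Hence
$$\mathbb P_\lambda[\mathcal S(G)\ge T]\le \mathbb P_\lambda[\mathcal R_t\ne V]\qquad (t<T). \tag{3}$$

**Definition (the resistance parameter).** For SRW $(X_i)$ let $\Pr_v$, $E_v$ denote law and expectation from $v$; let $T_u=\inf\{i\ge0:X_i=u\}$ and $T_u^+=\inf\{i\ge1:X_i=u\}$. Put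
$$R:=R^*_{\rm eff}=\frac1{\min_{u\ne v}\Pr_v[T_u<T_v^+]}\ \ge 1 .$$

From now on $G$ is connected and $d$-regular, with $n\ge2$ vertices, $L:=\log n$, and $P$ is the transition matrix of SRW. It is symmetric because $G$ is regular, so its column sums are $1$ as well. Give each edge conductance $1$ and let $R_{\rm eff}(u,v)$ be the effective resistance. Three textbook facts:

* $\Pr_v[T_u<T_v^+]=1/(d\,R_{\rm eff}(u,v))$, so $R=\max_{u\ne v}d\,R_{\rm eff}(u,v)$.
* Commute time: $E_uT_v+E_vT_u=2|E|R_{\rm eff}(u,v)=nd\,R_{\rm eff}(u,v)$. Hence $E_uT_v\le nR$.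
* Dirichlet principle: $\sum_{xy\in E}(\varphi(x)-\varphi(y))^2\ge(\varphi(u)-\varphi(v))^2/R_{\rm eff}(u,v)$ for every $\varphi:V\to\mathbb R$ and $u\ne v$.

Examples. On $K_n$, a walk from $v$ goes to $u$ at once with probability $\frac1{n-1}$, and otherwise stands at a third vertex, from which $u$ and $v$ are equally likely to be hit first. So the escape probability is $\frac1{n-1}+\frac{n-2}{2(n-1)}=\frac{n}{2(n-1)}$ and $R=2(n-1)/n<2$. On the cycle, vertices at distance $k$ have $R_{\rm eff}=k(n-k)/n$, so $R=\frac2n\lfloor\frac n2\rfloor\lceil\frac n2\rceil$, about $n/2$.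

**Conjecture** (Itai Benjamini, Luiz Renato Fontes, Jonathan Hermon and Fabio Prates Machado, "On an epidemic model on finite graphs", arXiv:1610.04301 (2016)). There exist a universal non-decreasing, diverging $f:\mathbb R_+\to\mathbb R_+$ and, for each $d$, a constant $C_d>0$ depending only on $d$, such that for every $d$, every $\lambda\in(0,1]$, every connected $d$-regular $G$ with $n\ge 2$ vertices and every $\mathbf o$,
$$\mathbb P_\lambda\big[\mathcal S(G)\ge C_d\,\lambda^{-1}f(R^*_{\rm eff})\log|V|\big]\le 1/|V|.$$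

(The range of $\lambda$ is bounded in order to exclude the trivial large-$\lambda$ regime, where the threshold falls below $1$ while $\mathcal S(G)\ge1$.)

There is an easy special case: when $\lambda\le 1/n$, the threshold is so long that the planted particle covers the graph alone.

**Lemma 1.1.** Let $H=\lceil 2nR\rceil$, let $t\ge0$ be an integer and $J=\lfloor t/H\rfloor$. Then $\Pr_u[T_v>t]\le2^{-J}$ for all $u,v$. If moreover $t=\lceil T\rceil-1$ with a real $T>8nR$, then $t\ge T/2$ and $J\ge \frac{t}{6nR}$.

*Proof.* By Markov's inequality $\Pr_u[T_v>H]\le nR/H\le\frac12$ for every starting point $u$. Apply the Markov property at $H,2H,\dots,JH\le t$. For the second part, $T\ge2$ gives $t\ge T-1\ge T/2$. As $nR\ge2$, $H\le2nR+1\le2.5\,nR$. So $t/H\ge\frac{8nR-1}{2.5nR}\ge3.2-0.2=3$. For real $y\ge3$ we have $\lfloor y\rfloor\ge\frac34y$ (check $3\le y<4$; for $y\ge4$, $y-1\ge\frac34y$). So $J\ge\frac34\cdot\frac{t}{2.5nR}\ge\frac t{6nR}$. $\square$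

**Proposition 1.2.** If $0<\lambda\le1/n$, then $\mathbb P_\lambda[\mathcal S(G)\ge36\lambda^{-1}R\log n]\le1/n$.

*Proof.* Let $T=36\lambda^{-1}RL\ge36nRL\ge(36\log2)nR>8nR$ and $t=\lceil T\rceil-1$. By Lemma 1.1, $J\ge\frac{t}{6nR}\ge\frac{T}{12nR}\ge3L\ge2\log_2n$, since $2/\log2<3$. The planted walk alone misses some vertex by time $t$ with probability at most $n2^{-J}\le1/n$. Use (3). $\square$

So for $\lambda\le1/n$ the conjectured inequality holds, with $f(x)=x$ and $C_d=36$. What changes when $\lambda$ is, say, $1$? The lifetime is then of order $\log n$, far below $n$, and the planted particle cannot cover anything by itself. It must find other particles. So we ask: how likely is it that it finds nobody?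

## 2. An empty pocket with one exit

The planted particle finds nobody if no Poisson particle starts on $\mathrm{Ran}_t=\{X_0,\dots,X_t\}$. The probability of this is $E_{\mathbf o}\,e^{-\lambda|\mathrm{Ran}_t|}$.

On $K_n$ with $t\le n/4$ and $\lambda\le 1$ this is harmless. Given the first $i\le t-1$ steps, the next one goes to a new vertex with probability at least $1-\frac{i}{n-1}\ge1-\frac{t-1}{n-1}\ge\frac34$, and each new vertex contributes a factor $e^{-\lambda}\le1-\frac\lambda2$. Hence
$$e^{-\lambda(t+1)}\le E\,e^{-\lambda|\mathrm{Ran}_t|}\le\big(1-\tfrac38\lambda\big)^t\le e^{-3\lambda t/8}.$$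
With $s:=\lambda t$ this failure has probability $e^{-\Theta(s)}$ (for $s\ge1$, say), a power of $1/n$ when $s$ is a multiple of $\log n$. This agrees with the conjecture.

On other graphs the walk may be confined. Suppose a region $A$ of $a$ vertices has a single exit edge and $d=3$. That $A$ contains no Poisson particle costs $\lambda a$ in the exponent. A walk that is spread evenly over $A$ leaves with probability $\frac1{3a}$ per step, so staying inside for $t$ steps should cost about $\frac t{3a}$. The first cost grows with $a$ and the second falls. They balance at $a\approx\sqrt{t/\lambda}=\sqrt s/\lambda$, and the total is of order $\sqrt s$, not $s$. For $s=K\log n$ this gives $e^{-O(\sqrt{K\log n})}\gg1/n$.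

**Theorem 2.1.** There is a universal $R_0<\infty$ such that for all $\lambda\in(0,1]$, $s\ge25$ and even $n\ge2\sqrt s/\lambda+20$ there are a connected $3$-regular $n$-vertex graph $G$ with $R^*_{\rm eff}\le R_0$ and a vertex $\mathbf o$ with
$$\mathbb P_\lambda[\mathcal S(G)\ge s/\lambda]\ge e^{-4\sqrt s}.$$

*Proof.* **Step 1: building blocks with bounded resistances.** We claim there is $\gamma>0$ such that for every even $m\ge4$ some connected simple cubic graph $H_m$ on $m$ vertices has second Laplacian eigenvalue (of $3I-\mathrm{Adj}$) at least $\gamma$. By Bollobás (1988), a uniform random cubic graph has isoperimetric number $i\ge2/11$ with probability tending to $1$, and the discrete Cheeger inequality gives second eigenvalue $\ge i^2/6$. For the finitely many remaining $m$ take any connected cubic graph; its second eigenvalue is positive. With $\mathcal L^+$ the pseudo-inverse of the Laplacian,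
$$R^{H_m}_{\rm eff}(u,v)=\langle\delta_u-\delta_v,\mathcal L^+(\delta_u-\delta_v)\rangle\le\|\delta_u-\delta_v\|^2/\gamma=2/\gamma.$$

**Step 2: gluing two blocks by a bridge.** We need a cubic graph with a pocket of prescribed size and one exit. Let $H'_m$ be $H_m$ with one edge $xy$ subdivided by a new vertex $z$. Between old vertices this replaces one resistance $1$ by $2$. Doubling all resistances would double the effective ones, so by Rayleigh monotonicity $R^{H'_m}_{\rm eff}(u,v)\le4/\gamma$ for $u,v\in H_m$. By the triangle inequality, through $x$, $R_{\rm eff}^{H'_m}(z,v)\le1+4/\gamma$. Let $G$ be the union of $H'_{m_1}$ and $H'_{m_2}$ plus an edge between the two subdividing vertices. It is connected, simple and cubic, with $m_1+m_2+2$ vertices. By the triangle inequality through the bridge all its effective resistances are at most $2(1+4/\gamma)+1=3+8/\gamma$, so $R^*_{\rm eff}\le R_0:=9+24/\gamma$.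

**Step 3: parameters.** We fix the sizes according to the balance above. Choose $a$ odd with $\sqrt s/\lambda\le a\le\sqrt s/\lambda+2$ (so $a\ge5$), and $k$ even with $s/\lambda\le k\le s/\lambda+2$. Put $m_1=a-1$ and $m_2=n-a-1$. Both are even and at least $4$ (for $m_2$, use $n\ge2\sqrt s/\lambda+20$), and $G$ has $n$ vertices. Let $A$ be the vertex set of $H'_{m_1}$: $|A|=a$, and exactly one edge leaves $A$.

**Step 4: some starting point in $A$ holds the walk long enough.** Let $P_A$ be $P$ restricted to $A\times A$, a symmetric matrix, and $1$ the constant vector on $A$. One edge leaves $A$, so $\frac1a\langle1,P_A1\rangle=1-\frac1{3a}$. Let $\mu$ be the spectral measure of $P_A$ at the unit vector $1/\sqrt a$; it is a probability measure with $\int x\,d\mu=1-\frac1{3a}$. As $x\mapsto x^k$ is convex on $\mathbb R$ ($k$ even), Jensen's inequality gives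
$$\frac1a\sum_{x\in A}\Pr_x[X_1,\dots,X_k\in A]=\frac1a\langle1,P_A^k1\rangle=\int x^k\,d\mu\ge\Big(1-\frac1{3a}\Big)^k\ge e^{-2k/(3a)},$$
using $1-y\ge e^{-2y}$ on $[0,\frac12]$. So some $\mathbf o\in A$ has $\Pr_{\mathbf o}[X_1,\dots,X_k\in A]\ge e^{-2k/(3a)}$.

**Step 5: both events together.** With probability $e^{-\lambda a}$ no Poisson particle starts in $A$, independently of the planted walk. If also the planted walk stays in $A$ for $k$ steps, then by (2) with $W=A$, $\mathcal R_t\subset A\ne V$ for all $t\le k$, so $\mathcal S(G)>k\ge s/\lambda$. Here $\lambda a\le\sqrt s+2$ and $\frac ka\le\frac{s/\lambda+2}{\sqrt s/\lambda}\le\sqrt s+\frac2{\sqrt s}\le\sqrt s+0.4$. So the probability is at least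
$$\exp\big(-\sqrt s-2-\tfrac23(\sqrt s+0.4)\big)\ge e^{-4\sqrt s},$$
since $\frac73\sqrt s\ge\frac{35}3>2+\frac{0.8}{3}$. $\square$

**Corollary 2.2.** The conjecture is false, already for $d=3$ and $\lambda=1$.

*Proof.* Suppose $f$ and $C_3$ are as in the conjecture. Put $K=\max\{1,C_3f(R_0)\}$, $\lambda=1$, and $s=K\log n$ with $n$ even and so large that $s\ge25$ and $n\ge2\sqrt s+20$. For the graph of Theorem 2.1, $f(R^*_{\rm eff})\le f(R_0)$ as $f$ is non-decreasing, so
$$\mathbb P_1[\mathcal S\ge C_3f(R^*_{\rm eff})\log n]\ge\mathbb P_1[\mathcal S\ge K\log n]\ge e^{-4\sqrt{K\log n}}>1/n$$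
once $\log n>16K$. This is a contradiction. $\square$

**Corollary 2.3.** For all large even $n$ and all $\lambda\in(0,1]$ with $\frac{\log n}{2\lambda}+20\le n$, there are a connected $3$-regular $n$-vertex graph $G$ with $R^*_{\rm eff}\le R_0$ and a vertex $\mathbf o$ with $\mathbb P_\lambda\big[\mathcal S(G)\ge\frac{(\log n)^2}{17\lambda}\big]\ge n^{-4/\sqrt{17}}>1/n$.

*Proof.* Take $s=(\log n)^2/17$, which is at least $25$ for large $n$. As $2/\sqrt{17}<\frac12$, $2\sqrt s/\lambda+20\le\frac{\log n}{2\lambda}+20\le n$. And $4/\sqrt{17}<1$. $\square$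

So an error $1/n$ requires a threshold of order at least $\lambda^{-1}\log^2n$. The next question is whether the pocket is the worst obstruction.

## 3. The bound with two logarithms

**Theorem 3.1.** There are universal constants $C_a\le C_*$ such that for every connected $d$-regular $n$-vertex graph ($n\ge2$), $\lambda\in(0,1]$ and $\mathbf o\in V$, with $R=R^*_{\rm eff}$:

* (a) if $s\ge C_aR^3\log n$ and $s/\lambda\le n/3$, then $\mathbb P_\lambda[\mathcal S\ge s/\lambda]\le6\exp(-\sqrt s/(70R^2))$;
* (b) if $C_*R^4\le K\le\log n$, then $\mathbb P_\lambda[\mathcal S\ge K\lambda^{-1}\log n]\le10\exp(-K/(C_*R^3))$;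
* (c) $\mathbb P_\lambda[\mathcal S\ge C_*R^5\lambda^{-1}(\log n)^2]\le1/n$.

Part (c) is the conjecture with $\log^2|V|$ in place of $\log|V|$, with $f(x)=C_*x^5$ and no $C_d$. By Corollary 2.3 the power $\log^2$ cannot be lowered. Part (b) keeps the conjectured scale with a weaker error. When $K\lambda^{-1}\log n\le n/3$, part (a) with $s=K\log n$ gives the error $6e^{-\sqrt{K\log n}/(70R^2)}$ already for $K\ge C_aR^3$, and Theorem 2.1 shows that for bounded $R$ the form $e^{-\Theta(\sqrt s)}$ is right in the worst case. The powers of $R$ are not claimed to be optimal.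

The core is the following proposition. We take $C_0=10^{14}$.

**Proposition 3.2.** If $t=6t_0$ with $t_0$ an integer, $t+1\le n/2$ and $s:=\lambda t\ge C_0R^3L$, $\lambda\in(0,1]$, then $\mathbb P_\lambda[\mathcal R_t\ne V]\le6\exp(-\sqrt s/(48R^2))$.

The cost $e^{-\Theta(\sqrt s)}$ will be paid only at the very start, while the planted particle escapes from loneliness and about $t/(4R)$ vertices get visited. After that we want errors $e^{-cs/R^2}$. What can go wrong then? The process gets stuck: all particles starting in some set $A\ne V$ stay in $A$.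

The sensible first try is a union bound over $A$. For a fixed $A$, the probability that no Poisson particle starting in $A$ leaves it within $t$ steps is
$$\exp\Big(-\lambda\sum_{x\in A}\Pr_x[\text{leave }A\text{ by time }t]\Big)\ge e^{-\lambda|A|}.$$
There are $\binom na\ge(n/a)^a$ sets of size $a$, so the sum of these probabilities over all of them is at least $(n/a)^ae^{-\lambda a}\ge1$ for every $a\le n/e$, *however large $t$ is*. The union bound fails because it ignores how $A$ came about. A particle near the boundary of $A$ would discover not one but many new vertices, so being stuck is much less likely than "each particle just fails to leave" suggests.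

So let us explore $A$ from a fixed starting set, particle by particle. We will introduce a number $q(A)$ that measures the boundary of $A$ at the time scale $t_0$, and show that:

* if the exploration stops at $A$, the conditionally expected numbers of discoveries add up to at least $\frac{s}{432R}q(A)$ (Section 5);
* so, if only $4q(A)$ vertices were in fact discovered, we are at an event of probability at most $\exp(-cs\,q(A)/(Rt_0))$.

The exploration may of course discover far more than $4q(A)$ vertices before it stops. The remedy is to *tell it most of $A$ in advance*: trim $A$ to a set $U$ with $|A\setminus U|\le4q(A)$ (Section 6), and start from an approximation of $U$. This costs a union bound over approximations, not over sets. The main point (Section 7) is that sets $U$ with boundary $q(U)\le xt_0$ need only $n^{O(Rx)}$ approximations (for $x\ge1$). Then $n^{O(R^2x)}$ competes with $e^{-csx/R}$, and $s\ge C_0R^3\log n$ wins.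

## 4. Green functions and two smoothed kernels

In Sections 4–8, $t_0\ge2$ is an integer, $t=6t_0$ and $t+1\le n/2$; in particular $n\ge26$. For one walk, $\mathrm{Ran}_\ell=\{X_0,\dots,X_\ell\}$. Let $G_\ell(x,y)=\sum_{i<\ell}P^i(x,y)$, the expected number of visits to $y$ before time $\ell$.

**Lemma 4.1.** If $1\le\ell\le n/2$, then $G_\ell(y,x)\le G_\ell(x,x)\le2R$ for all $x,y$. (This does not use $t_0$.)

*Proof.* The first inequality is the strong Markov property at $T_x$. For the second we look for a vertex that the walk is unlikely to reach. We have $\sum_y\Pr_x[T_y<\ell]=E_x|\mathrm{Ran}_{\ell-1}|\le\ell\le n/2$. So some $y$ has $\Pr_x[T_y<\ell]\le\frac12$, and $y\ne x$. The number of visits to $x$ before $T_y$ is geometric with mean $1/\Pr_x[T_y<T_x^+]\le R$. If $T_y<\ell$, the expected later number before time $\ell$ is at most $G_\ell(y,x)\le G_\ell(x,x)$. So $G_\ell(x,x)\le R+\frac12G_\ell(x,x)$. $\square$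

We draw two consequences. For $v\in V$, the strong Markov property at $T_v$ gives $\sum_{i\le t}P^i(a,v)\le\Pr_a[T_v\le t]\,G_{t+1}(v,v)$. As $t+1\le n/2$, it follows, after summing over $v\in D$, that
$$\Pr_a[T_v\le t]\ge\frac1{2R}\sum_{i\le t}P^i(a,v),\qquad E_a|\mathrm{Ran}_t\cap D|\ge\frac1{2R}E_a\#\{i\le t:X_i\in D\}. \tag{4}$$
In the same way, if $\ell\ge0$ and $\ell+1\le n/2$, then $E_a|\mathrm{Ran}_\ell|\ge\frac{\ell+1}{2R}$. Since $|\mathrm{Ran}_\ell|\le\ell+1$, $\frac{\ell+1}{2R}\le\frac{\ell+1}{4R}+(\ell+1)\Pr_a[|\mathrm{Ran}_\ell|\ge\frac{\ell+1}{4R}]$, that is,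
$$\Pr_a\Big[|\mathrm{Ran}_\ell|\ge\frac{\ell+1}{4R}\Big]\ge\frac1{4R}. \tag{5}$$
Again (5) needs only $\ell+1\le n/2$.

**Definition (smoothed kernels and boundary size).** For $\tau\in\{t_0,2t_0\}$ let $Q_\tau=\sum_{i\ge0}\frac1\tau(1-\frac1\tau)^iP^i$, the law of the walk at an independent geometric time of mean $\tau-1$. Put $Q'=Q_{t_0}$ and $Q=Q_{2t_0}$; both are symmetric and stochastic. For $S\subset V$ put $Q(v,S)=\sum_{b\in S}Q(v,b)$ and
$$q(S)=\sum_{a\in S}Q(a,S^c),\qquad q'(S)=\sum_{a\in S}Q'(a,S^c).$$

Example: let $A$ be a pocket as in Section 2, with one exit edge and $d=3$. Then $\sum_{a\in A}P(a,A^c)=\frac13$, and splitting a path at each step gives $\sum_{a\in A}P^i(a,A^c)\le\frac i3$ (this is the subadditivity in Lemma 4.4 below). Hence $q(A)\le\frac{2t_0-1}3$, whatever the size of $A$. So $q$ is naturally measured in units of $t_0$.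

**Lemma 4.2.** For all $x,y$: $Q(x,y)\le4R/t_0$ and $Q'(x,y)\le4R/t_0$. For $k=1,2,3$: $Q'^k\le6Q$ entrywise.

*Proof.* *Upper bounds.* A block of $t_0$ consecutive times contributes $\sum_{i=jt_0}^{(j+1)t_0-1}P^i(x,y)=\sum_zP^{jt_0}(x,z)G_{t_0}(z,y)\le2R$. On the $j$-th block the weights of $Q$ are at most $\frac1{2t_0}e^{-j/2}$ and those of $Q'$ at most $\frac1{t_0}e^{-j}$. So $Q\le\frac{2R}{2t_0}\sum_je^{-j/2}\le\frac{2.6R}{t_0}$ and $Q'\le\frac{2R}{t_0}\sum_je^{-j}\le\frac{3.2R}{t_0}$.

*Comparison.* Let $\kappa=1/t_0\le\frac12$. The coefficient of $P^i$ in $Q'^k$ is $\binom{i+k-1}{k-1}\kappa^k(1-\kappa)^i$ (a sum of $k$ independent geometric variables), and in $Q$ it is $\frac\kappa2(1-\frac\kappa2)^i$. Moreover $\frac{1-\kappa}{1-\kappa/2}=1-\frac{\kappa/2}{1-\kappa/2}\le1-\frac\kappa2\le e^{-\kappa/2}$. So the ratio of coefficients is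

* for $k=1$: at most $2$;
* for $k=2$: at most $2\kappa(i+1)e^{-\kappa i/2}=2xe^{-x/2}e^{\kappa/2}$ with $x=\kappa(i+1)$, hence at most $4e^{-1}e^{1/4}<6$;
* for $k=3$: at most $(i+2)(i+1)\kappa^2e^{-\kappa i/2}\le x^2e^{-x/2}e^\kappa$ with $x=\kappa(i+2)$, hence at most $16e^{-2}e^{1/2}<6$. $\square$

The next lemma says that every large set with large complement has boundary of order $t_0/R$. This is where the effective resistance enters.

**Lemma 4.3.** For $S\subset V$: $q'(S)\ge\min\{\frac{|S|}4,\frac{|S^c|}4,\frac{t_0}{8R}\}$ and $q(S)\ge\frac16q'(S)$.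

*Proof.* The second claim is Lemma 4.2 with $k=1$. For the first let $\varphi=Q'1_S$, $0\le\varphi\le1$, $\kappa=1/t_0$. From $\varphi=\kappa1_S+(1-\kappa)P\varphi$ we get $(1-\kappa)(I-P)\varphi=\kappa(1_S-\varphi)$, so
$$\langle\varphi,(I-P)\varphi\rangle=\frac1{t_0-1}\Big[\sum_S\varphi(1-\varphi)-\sum_{S^c}\varphi^2\Big]\le\frac1{t_0-1}\sum_S(1-\varphi)=\frac{q'(S)}{t_0-1}.$$
The left side equals $\frac1d\sum_{xy\in E}(\varphi(x)-\varphi(y))^2\ge\frac{(\varphi(u)-\varphi(v))^2}{d\,R_{\rm eff}(u,v)}\ge\frac{(\varphi(u)-\varphi(v))^2}R$ for all $u\ne v$. If $\max\varphi-\min\varphi\ge\frac12$, then $q'(S)\ge\frac{t_0-1}{4R}\ge\frac{t_0}{8R}$, as $t_0\ge2$. Otherwise $\max\varphi\le\frac34$ or $\min\varphi\ge\frac14$. In the first case $q'(S)=\sum_S(1-\varphi)\ge|S|/4$. In the second, by symmetry of $Q'$, $q'(S)=\sum_{S^c}\varphi\ge|S^c|/4$. $\square$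

The last lemma of this section turns boundary into discoveries: walks started from all points of $S$ see many vertices outside $S$.

**Lemma 4.4.** For $S\subset V$: $\sum_{a\in S}E_a|\mathrm{Ran}_t\setminus S|\ge\frac{t_0}{12R}q(S)$.

*Proof.* Let $q_i=\sum_{a\in S}P^i(a,S^c)$. Then $q_{i+r}\le q_i+q_r$: for a path with $X_{i+r}\notin S$, the part with $X_i\notin S$ contributes at most $q_i$, and the part with $X_i=b\in S$ contributes at most $\sum_{b\in S}\big(\sum_{a\in S}P^i(a,b)\big)P^r(b,S^c)\le q_r$, since column sums are at most $1$.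

Let $\Sigma=\sum_{r=0}^{t_0}q_r$. Summing $q_{t_0}\le q_r+q_{t_0-r}$ over $0\le r\le t_0$ gives $(t_0+1)q_{t_0}\le2\Sigma$. As $q_{jt_0+r}\le jq_{t_0}+q_r$, $\sum_{r<t_0}q_{jt_0+r}\le jt_0q_{t_0}+\Sigma\le(2j+1)\Sigma$. Hence
$$q(S)=\sum_i\tfrac1{2t_0}\big(1-\tfrac1{2t_0}\big)^iq_i\le\frac1{2t_0}\sum_{j\ge0}e^{-j/2}(2j+1)\Sigma\le\frac{5.2}{t_0}\Sigma,$$
because $\sum_je^{-j/2}\le2.55$ and $\sum_jje^{-j/2}\le3.92$. So $\Sigma\ge t_0q(S)/6$. By (4) with $D=S^c$, $\sum_{a\in S}E_a|\mathrm{Ran}_t\setminus S|\ge\frac1{2R}\sum_{i\le t}q_i\ge\frac{\Sigma}{2R}$, and the claim follows. $\square$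

## 5. The terminal set of an exploration

Split the Poisson particles into independent classes $\mathsf P_1,\mathsf P_2,\mathsf P_3$, each of density $\lambda'=\lambda/3$, $\lambda\in(0,1]$; put $s=\lambda t$. Class $\mathsf P_1$ will help the planted particle at the start, $\mathsf P_2$ drives the exploration, and $\mathsf P_3$ fills in vertices that are easy to reach.

**Definition (full sets).** $B\subset V$ is *full* if $\sum_{i=0}^tP^i(v,B)<t_0/8$ for every $v\notin B$.

Examples: $V$ is full. By Lemma 4.1, $\sum_{i\le t}P^i(v,B)\le2R|B|$, so every set with fewer than $t_0/(16R)$ vertices is full. If $t_0\ge R$, then $V\setminus\{v\}$ is not full, since $\sum_{i\le t}P^i(v,V\setminus v)\ge6t_0+1-2R>t_0/8$.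

Intersections of full sets are full: a vertex outside $B\cap B'$ lies, say, outside $B$, and $P^i(v,B\cap B')\le P^i(v,B)$. So every $B$ has a smallest full superset $\mathrm{cl}(B)$. It is obtained by adding violating vertices one at a time, in a fixed order. Indeed, if $B'\subset F$ with $F$ full and $v\notin B'$ has $\sum_{i\le t}P^i(v,B')\ge t_0/8$, then $v\in F$. When no violating vertex remains, the set is full and lies in every full superset of $B$.

**Definition (closed sets, $\mathsf F(B)$, exploration).** $B$ is *$\mathsf P_2$-closed* if no $\mathsf P_2$-particle starting in $B$ leaves $B$ within $t$ steps. This property is also stable under intersection. Let $\mathsf F(B)$ be the smallest full $\mathsf P_2$-closed set containing $B$.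

The set $\mathsf F(B)$ is the terminal set of this exploration. Let $A_0=\mathrm{cl}(B)$. At step $k$ take the first (in a fixed order) unqueried vertex $a_k\in A_{k-1}$, reveal the $\mathsf P_2$-particles at $a_k$ and their paths, and let $A_k$ be the closure of $A_{k-1}$ together with the vertices they visit within $t$ steps. Stop when all of $A_k$ is queried. The terminal set is full and $\mathsf P_2$-closed, and by induction each $A_k$ lies in every full $\mathsf P_2$-closed superset of $B$. Moreover
$$\hat U\subset\mathsf F(B)\ \Longrightarrow\ \mathsf F(B\cup\hat U)=\mathsf F(B), \tag{6}$$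
since $\mathsf F(B)$ is a full $\mathsf P_2$-closed set containing $B\cup\hat U$, and $\mathsf F$ is monotone.

The closure adds vertices that no $\mathsf P_2$-particle has visited. Class $\mathsf P_3$ makes up for that.

**Lemma 5.1.** Let $B_0\subset\mathcal R_t$ be a random set that is a function of the planted path and of $\mathsf P_1$. Then $\mathsf F(B_0)\subset\mathcal R_t$ except with probability at most $ne^{-s/(288R)}$.

*Proof.* Given the planted path, $\mathsf P_1$ and $\mathsf P_2$, the construction of $\mathsf F(B_0)$ is determined, and $\mathsf P_3$ is independent of it. The construction involves at most $n$ closure additions of a vertex $v$ to a set $B'$ with $\sum_{i\le t}P^i(v,B')\ge t_0/8$. By (4) and symmetry of $P$, the number of $\mathsf P_3$-particles that start in $B'$ and hit $v$ within $t$ steps is Poisson with mean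
$$\lambda'\sum_{a\in B'}\Pr_a[T_v\le t]\ge\frac\lambda3\cdot\frac1{2R}\cdot\frac{t_0}8=\frac{\lambda t_0}{48R}=\frac s{288R}.$$
So, except with probability at most $ne^{-s/(288R)}$, each such $v$ is hit by a $\mathsf P_3$-particle from its $B'$. Then, by induction along the construction and fact (1), all sets constructed lie in $\mathcal R_t$. $\square$

The next lemma is the quantitative statement that being stuck with few discoveries is very unlikely.

**Lemma 5.2.** For a fixed $B\subset V$ and $y>0$ let $E(B,y)$ be the event that $A=\mathsf F(B)$ satisfies $|A\setminus A_0|\le4q(A)$ and $q(A)\ge y$, where $A_0=\mathrm{cl}(B)$. If $s\ge6912R$, then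
$$P(E(B,y))\le\exp\Big(-\frac{sy}{9072Rt_0}\Big).$$

*Proof.* *Discoveries and their conditional means.* Let $Y_k$ be the number of vertices outside $A_{k-1}$ visited within $t$ steps by the first $\mathsf P_2$-particle at $a_k$ ($0$ if there is none). The particles at $a_k$ are independent of the past, because $a_k$ was not queried. So
$$p_k:=E[Y_k\mid\text{past}]=(1-e^{-\lambda'})E_{a_k}|\mathrm{Ran}_t\setminus A_{k-1}|\ge\frac{\lambda'}2g(a_k),$$
where $g(a)$ is the number $E_a|\mathrm{Ran}_t\setminus S|$ evaluated at $S=A$, the terminal set; we used $A_{k-1}\subset A$ and $1-e^{-\lambda'}\ge\lambda'/2$. (After stopping put $Y_k=p_k=0$.) Each $a\in A$ is queried exactly once, so by Lemma 4.4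
$$\sum_kp_k\ge\frac\lambda6\cdot\frac{t_0}{12R}q(A)=\frac{s}{432R}q(A).$$
The vertices counted by $Y_k$ lie in $A_k\setminus A_{k-1}$, so $\sum_kY_k\le|A\setminus A_0|$. On $E(B,y)$, as $s\ge6912R$,
$$\sum_kY_k\le4q(A)\le\frac s{1728R}q(A)\le\frac14\sum_kp_k,\qquad\sum_kp_k\ge\frac{sy}{432R}.$$

*Exponential supermartingale.* Put $b=t+1\le7t_0$, so $0\le Y_k\le b$. By convexity $e^{-u}\le1-(1-e^{-1})u$ on $[0,1]$, so $E[e^{-Y_k/b}\mid\text{past}]\le1-(1-e^{-1})p_k/b\le e^{-(1-e^{-1})p_k/b}$. Hence $\exp\{\frac1b\sum_{k\le j}((1-e^{-1})p_k-Y_k)\}$, $j\ge0$, is a supermartingale started from $1$. On $E(B,y)$ its terminal value is at least $\exp\{\frac1b(1-e^{-1}-\frac14)\sum p_k\}\ge\exp\{\frac1{3b}\sum p_k\}\ge\exp\{\frac{sy}{432R\cdot21t_0}\}$. Markov's inequality gives the claim, as $432\cdot21=9072$. $\square$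

## 6. Trimming the terminal set

**Definition (the class $\mathcal U$, approximations).** $\mathcal U$ is the class of $U\subset V$ with $Q(v,U)\ge\frac38$ for $v\in U$ and $Q(v,U)\le\frac38$ for $v\notin U$. A set $\hat U$ is an *approximation* of $U$ if it contains all $v$ with $Q(v,U)\ge\frac38$ and no $v$ with $Q(v,U)<\frac18$.

Example: $\emptyset$ and $V$ belong to $\mathcal U$, and for each $U$ the set $\{v:Q(v,U)\ge\frac14\}$ is an approximation of $U$. The gap between $\frac18$ and $\frac38$ is the room that a crude reconstruction of $U$ will need.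

**Lemma 6.1.** Let $A\ne V$ be full, and let $U$ minimize $J(U')=q(U')+\frac14|A\setminus U'|$ over $U'\subset A$. Then

* (i) $q(U)+\frac14|A\setminus U|\le q(A)$;
* (ii) $Q(v,U)\ge\frac38$ for $v\in U$;
* (iii) $Q(v,U)\le\frac38$ for $v\in A\setminus U$;
* (iv) $Q(v,U)<\frac18$ for $v\in A^c$.

If $U\ne\emptyset$, then moreover $U\in\mathcal U$, $q(U)\ge\frac{t_0}{256R}$, and every approximation $\hat U$ of $U$ satisfies $U\subset\hat U\subset A$.

*Proof.* (i) is $J(U)\le J(A)$.

(ii) Removing $v$ from $U$ loses the pairs from $v$ to $U^c$ and gains those from $U\setminus v$ to $v$. So $0\le J(U\setminus v)-J(U)=Q(v,U\setminus v)-Q(v,U^c)+\frac14$, hence $Q(v,U)\ge1-Q(v,U)-\frac14$.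

(iii) Likewise $0\le J(U\cup v)-J(U)=Q(v,(U\cup v)^c)-Q(v,U)-\frac14$, hence $Q(v,U)\le1-Q(v,U)-\frac14$.

(iv) The geometric weights beyond time $t=6t_0$ add up to $(1-\frac1{2t_0})^{6t_0+1}$. By fullness of $A$,
$$Q(v,U)\le Q(v,A)\le\frac1{2t_0}\sum_{i\le t}P^i(v,A)+\Big(1-\frac1{2t_0}\Big)^{6t_0+1}<\frac1{16}+e^{-3}<\frac18.$$

Let $U\ne\emptyset$. By (ii)–(iv), $U\in\mathcal U$. Taking $v\in U$, Lemma 4.2 and (ii) give $\frac38\le|U|\frac{4R}{t_0}$, so $|U|\ge\frac{3t_0}{32R}$. Taking $v\in A^c\ne\emptyset$, (iv) gives $\frac78\le|U^c|\frac{4R}{t_0}$, so $|U^c|\ge\frac{7t_0}{32R}$. By Lemma 4.3, $q(U)\ge\frac16\min\{\frac{3t_0}{128R},\frac{7t_0}{128R},\frac{t_0}{8R}\}=\frac{t_0}{256R}$. Finally $U\subset\hat U$ by (ii), and $\hat U\cap A^c=\emptyset$ by (iv). $\square$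

## 7. Counting trimmed sets by random contraction

**Lemma 7.1.** Let $C_2=61440R$ and assume $t_0\ge C_2L$. For each $x\ge1$ there is a family $\mathcal F_x$ of subsets of $V$ with $|\mathcal F_x|\le n^{10^7Rx}$ such that every $U\in\mathcal U$ with $q(U)\le xt_0$ has an approximation in $\mathcal F_x$.

To bound a number of sets we design a *random algorithm that does not know $U$* and yet outputs an approximation of any given admissible $U$ with probability at least $\frac12n^{-\Gamma x}$, where $\Gamma=6\cdot10^6R$. This suffices: among $\lceil2n^{\Gamma x+1}\rceil$ independent outputs, a given $U$ has no approximation with probability at most $(1-\frac12n^{-\Gamma x})^{2n^{\Gamma x+1}}\le e^{-n}$. As $2^ne^{-n}<1$, some realization serves all $U$ at once. Its size is at most $\lceil2n^{\Gamma x+1}\rceil\le n^{\Gamma x+3}\le n^{10^7Rx}$, since $n\ge2$ and $Rx\ge1$.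

The algorithm samples a few vertices, merges them randomly along large values of $Q$, in the hope of never merging a vertex of $U$ with one of $U^c$, and guesses the side of the few clusters left. If it cannot proceed at some point, it outputs $\emptyset$. Fix $U\in\mathcal U$ with $q(U)\le xt_0$ for the analysis.

**Step 1: a sample that sees $Q$ accurately.** Let $\rho=C_2L/t_0\le1$ and let $Z$ contain each vertex independently with probability $\rho$. For $S\subset Z$ put $\hat Q(v,S)=\rho^{-1}\sum_{z\in S}Q(v,z)$, and define $\hat Q'(v,S)$ in the same way from $Q'$. Put $w(z,z')=Q(z,z')/\rho$ for $z\ne z'$ in $Z$, and let $w(S,S')$ be the corresponding sums for disjoint $S,S'$; thus $w(S,S')=\sum_{z\in S}\hat Q(z,S')$. Let $\mathcal Z$ be the event that for all $v\in V$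
$$|\hat Q(v,Z\cap U)-Q(v,U)|,\quad|\hat Q(v,Z\setminus U)-Q(v,U^c)|,\quad|\hat Q'(v,Z)-1|\ \le\ \tfrac1{32},$$
and that $w(Z\cap U,Z\setminus U)\le4\rho q(U)$. We claim $P(\mathcal Z)\ge\frac12$.

Each of the first three quantities is a deviation of a sum of independent summands from its mean. By Lemma 4.2 the summands lie in $[0,\beta]$ with $\beta=\frac{4R}{\rho t_0}=\frac{4R}{C_2L}=\frac1{15360L}$, and the variance of the sum is at most $\rho^{-1}\sum_zQ(v,z)^2\le\beta$ (the same for $Q'$). Bernstein's inequality bounds the probability of a deviation larger than $\varepsilon=\frac1{32}$ by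
$$2\exp\Big(-\frac{\varepsilon^2}{2(\beta+\beta\varepsilon/3)}\Big)\le2\exp\Big(-\frac1{3\cdot1024\,\beta}\Big)=2n^{-5}.$$
There are $3n$ such events. Further $E\,w(Z\cap U,Z\setminus U)=\rho^2\cdot\rho^{-1}q(U)=\rho q(U)$, so the last condition fails with probability at most $\frac14$ by Markov's inequality (if $q(U)=0$ it never fails). As $n\ge26$, $P(\mathcal Z)\ge\frac34-6n^{-4}\ge\frac12$. From now on we condition on a sample $Z$ with $\mathcal Z$.

Let $c_0=\frac1{64R}$ and $m_0=c_0\rho t_0$. By Lemma 4.2,
$$|S|\le m_0\ \Longrightarrow\ \hat Q(v,S)\le m_0\frac{4R}{\rho t_0}=\frac1{16}\quad\text{for all }v. \tag{7}$$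
In particular $|Z|>m_0$, because $\hat Q(v,Z)\ge1-\frac1{16}$ on $\mathcal Z$.

**Step 2 (Phase 1): growing clusters to size $m_0$.** This phase merges until every cluster is so large that it must have a large boundary weight. Start with the partition of $Z$ into singletons, called *supernodes*. While some supernode has size $<m_0$, take the smallest supernode $S$ (ties broken by a fixed order), choose $S'\ne S$ with probability $w(S,S')/w(S,Z\setminus S)$, and merge $S$ with $S'$.

Call a state *correct* if each supernode is contained in $U$ or in $U^c$. In a correct state let $\mathrm{opp}(S)$ be the $w$-weight from $S$ to the part of $Z$ on the other side. Let $S$ be the chosen supernode, $|S|<m_0$. For $S\subset U$, the properties of $\mathcal U$, event $\mathcal Z$ and (7) give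
$$w\big(S,(Z\cap U)\setminus S\big)\ge\big(\tfrac38-\tfrac1{32}-\tfrac1{16}\big)|S|=\tfrac9{32}|S|,\qquad\mathrm{opp}(S)\le\big(\tfrac58+\tfrac1{32}\big)|S|=\tfrac{21}{32}|S|.$$
For $S\subset U^c$ the corresponding bounds are $\ge(\frac58-\frac1{32}-\frac1{16})|S|=\frac{17}{32}|S|$ and $\le(\frac38+\frac1{32})|S|=\frac{13}{32}|S|$. In both cases $w(S,Z\setminus S)\ge(1-\frac1{16}-\frac1{16})|S|\ge\frac12|S|$. So the merge is possible, and the probability $b$ of an incorrect merge satisfies
$$b\le\tfrac{21}{21+9}=0.7,\qquad b\le\frac{2\,\mathrm{opp}(S)}{|S|},\qquad1-b\ge e^{-2b}.$$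
The last inequality holds on $[0,0.7]$ because $1-b-e^{-2b}$ is concave, zero at $b=0$ and positive at $b=0.7$ ($0.3>e^{-1.4}$).

Consider the potential $F=\sum_S\mathrm{opp}(S)/|S|$ over all supernodes. A correct merge of $S$ with $S'$, $m=|S|\le m'=|S'|$, has $\mathrm{opp}(S\cup S')=\mathrm{opp}(S)+\mathrm{opp}(S')$, so it decreases $F$ by at least
$$\mathrm{opp}(S)\Big(\frac1m-\frac1{m+m'}\Big)=\mathrm{opp}(S)\frac{m'}{m(m+m')}\ge\frac{\mathrm{opp}(S)}{2m}\ge\frac b4.$$
Claim: from a correct state with potential $F$, Phase 1 is completed correctly with probability at least $e^{-8F}$. Use induction on the number of supernodes. If no supernode has size $<m_0$, the phase is over. Otherwise the probability is at least $(1-b)e^{-8(F-b/4)}=(1-b)e^{2b}e^{-8F}\ge e^{-8F}$. Initially $F=2w(Z\cap U,Z\setminus U)\le8\rho q(U)\le8\rho xt_0=8C_2Lx$. So Phase 1 succeeds with probability at least $e^{-64C_2Lx}=n^{-64C_2x}$.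

**Step 3: large clusters have large cuts.** Phase 2 will need a lower bound on the weight leaving each supernode. We claim, with $c_4=\frac1{36864R}$:
$$S\subset Z,\ |S|\ge m_0,\ |Z\setminus S|\ge m_0\ \Longrightarrow\ w(S,Z\setminus S)\ge c_4\rho t_0. \tag{8}$$
The idea is to spread $S$ and $Z\setminus S$ over $V$ with $Q'$, apply Lemma 4.3 on $V$, and return to $Q$ by $Q'^k\le6Q$. Let $\phi=\hat Q'(\cdot,S)$ and $\bar\phi=\hat Q'(\cdot,Z\setminus S)$; on $\mathcal Z$, $\frac78\le\phi+\bar\phi\le\frac98$. Let $Y=\{\phi\ge\frac7{16}\}$; on $Y^c$, $\bar\phi\ge\frac7{16}$. As $(\frac7{16})^2\ge\frac16$, symmetry of $Q'$ and Lemma 4.2 give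
$$\tfrac16q'(Y)\le\sum_{y\in Y,\,y'\notin Y}\phi(y)Q'(y,y')\bar\phi(y')\le\rho^{-2}\sum_{z\in S,\,z'\in Z\setminus S}Q'^3(z,z')\le6\rho^{-1}w(S,Z\setminus S),$$
$$\sum_v\phi(v)\bar\phi(v)=\rho^{-2}\sum_{z\in S,\,z'\in Z\setminus S}Q'^2(z,z')\le6\rho^{-1}w(S,Z\setminus S).$$

* If $|Y|,|Y^c|\ge c_0t_0/4$: Lemma 4.3 gives $q'(Y)\ge\min\{\frac{c_0t_0}{16},\frac{t_0}{8R}\}=\frac{t_0}{1024R}$, so $w(S,Z\setminus S)\ge\frac\rho{36}\cdot\frac{t_0}{1024R}=c_4\rho t_0$.
* If $|Y|<c_0t_0/4$: column sums of $Q'$ are $1$, so $\sum_v\phi=|S|/\rho\ge c_0t_0$. As $\phi\le\frac98$, $\sum_Y\phi\le\frac9{32}c_0t_0$, so $\sum_{Y^c}\phi\ge\frac12c_0t_0$ and $\sum\phi\bar\phi\ge\frac7{16}\cdot\frac12c_0t_0=\frac7{32}c_0t_0$. Hence $w(S,Z\setminus S)\ge\frac\rho6\cdot\frac7{32}c_0t_0\ge\frac{\rho c_0t_0}{30}=\frac{\rho t_0}{1920R}\ge c_4\rho t_0$.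
* If $|Y^c|<c_0t_0/4$: the same with the roles exchanged. We have $\sum_v\bar\phi=|Z\setminus S|/\rho\ge c_0t_0$, $\sum_{Y^c}\bar\phi\le\frac9{32}c_0t_0$, and $\phi\ge\frac7{16}$ on $Y$.

**Step 4 (Phase 2, Karger contraction): reducing to $O(Rx)$ clusters.** All supernodes now have size $\ge m_0$. Let $h=8x/c_4$ and $M=\lceil2h\rceil$. While the number $N'$ of supernodes exceeds $M$, choose a pair $\{S,S'\}$ of supernodes with probability proportional to $w(S,S')$ and merge it.

By (8) the total weight between supernodes is $\frac12\sum_Sw(S,Z\setminus S)\ge\frac12N'c_4\rho t_0$. In a correct state the total weight of incorrect pairs is $w(Z\cap U,Z\setminus U)\le4\rho xt_0$. So an incorrect merge has probability at most $\frac{8x}{c_4N'}=\frac h{N'}\le\frac12$, and Phase 2 is correct with probability at least $\prod_{M<N'\le n}(1-\frac h{N'})\ge\prod_{M<N'\le n}e^{-2h/N'}\ge n^{-2h}$.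

(Why not start with Phase 2? For singletons we only know that the weight leaving each one is at least $\frac12$, so the bound for an incorrect merge would be $16\rho xt_0/N'=16C_2Lx/N'$, and the same product would give exponents larger by a factor of order $L$.)

**Step 5: output.** Label each of the at most $M$ final supernodes $0$ or $1$ uniformly at random, let $Z_1$ be the union of those labelled $1$, and output $\hat U=\{v:\hat Q(v,Z_1)\ge\frac14\}$. If the final state is correct, then with probability at least $2^{-M}\ge n^{-2h-1}$ we have $Z_1=Z\cap U$. In that case, by $\mathcal Z$, $Q(v,U)\ge\frac38$ implies $\hat Q(v,Z_1)\ge\frac38-\frac1{32}>\frac14$, and $Q(v,U)<\frac18$ implies $\hat Q(v,Z_1)<\frac18+\frac1{32}<\frac14$. So $\hat U$ approximates $U$.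

The total success probability is at least $\frac12n^{-64C_2x-4h-1}$. Here $64C_2x+4h+1\le\big(64C_2+\frac{32}{c_4}+1\big)x\le(3932160+1179648+1)Rx\le\Gamma x$. This proves Lemma 7.1. $\square$

## 8. Assembling Proposition 3.2

Assume $t=6t_0$, $t+1\le n/2$, $s=\lambda t\ge C_0R^3L$ with $C_0=10^{14}$. Since $\lambda\le1$, $t\ge s$. As $L\ge\log2$ and $R\ge1$, we have $t_0\ge C_0R^3L/6\ge C_2L$ and $t_0\ge2$, so Sections 4–7 apply. Also $s\ge6912R$, $s\ge576RL$ and $\sqrt s\ge10^5$.

**Step 1: escaping loneliness.** We show that $t/(4R)$ vertices get visited; this costs $e^{-\Theta(\sqrt s)}$, as the pocket forces. Let $\ell=\lfloor t/\sqrt s\rfloor\ge1$. The first $t$ steps of the planted walk contain $\lfloor\sqrt s\rfloor\ge\sqrt s/2$ disjoint blocks of $\ell$ steps. Given the past, by (5), each block visits at least $\frac{\ell+1}{4R}\ge\frac t{4R\sqrt s}$ vertices with probability at least $\frac1{4R}$. So some block does, except with probability at most $(1-\frac1{4R})^{\sqrt s/2}\le e^{-\sqrt s/(8R)}$.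

Given this, by (5) with $\ell=t$, the number of $\mathsf P_1$-particles that start at the vertices of such a block and have $|\mathrm{Ran}_t|\ge\frac{t+1}{4R}$ is Poisson with mean at least
$$\frac\lambda3\cdot\frac t{4R\sqrt s}\cdot\frac1{4R}=\frac{\sqrt s}{48R^2}.$$
Let $B_0$ be the set of vertices visited within $t$ steps by the planted particle and by the $\mathsf P_1$-particles starting on its path. Then $B_0\subset\mathcal R_t$, $B_0$ is independent of $\mathsf P_2$ and $\mathsf P_3$, and
$$P\Big[|B_0|<\frac t{4R}\Big]\le e^{-\sqrt s/(8R)}+e^{-\sqrt s/(48R^2)}\le2e^{-\sqrt s/(48R^2)}.$$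

**Step 2: a large starting set does not get stuck.** Fix $B$ with $|B|\ge\frac t{4R}$. We bound $P(\mathsf F(B)\ne V)$. Suppose $A=\mathsf F(B)\ne V$. It is full; let $U$ be a minimizer as in Lemma 6.1, the first one in a fixed order.

*Case $U=\emptyset$.* By (i), $|A|\le4q(A)$. So $|A\setminus A_0|\le4q(A)$ and $q(A)\ge\frac{|B|}4\ge\frac{6t_0}{16R}$. Thus $E(B,\frac{6t_0}{16R})$ occurs. By Lemma 5.2 its probability is at most $\exp(-\frac{6s}{16\cdot9072R^2})=e^{-s/(24192R^2)}$.

*Case $U\ne\emptyset$.* Here we tell the exploration an approximation of $U$. Let $x_0=\frac1{256R}$ and $x_j=2^jx_0$. By Lemma 6.1, $q(U)\ge x_0t_0$; choose $j\ge1$ with $x_{j-1}t_0\le q(U)\le x_jt_0$. Apply Lemma 7.1 with $x=\max(1,x_j)\le256Rx_j$. It gives an approximation $\hat U$ of $U$ in a deterministic family of size at most $n^{C'R^2x_j}$, $C'=256\cdot10^7$. By Lemma 6.1, $U\subset\hat U\subset A$, so $A=\mathsf F(B\cup\hat U)$ by (6). In the exploration started from $B\cup\hat U$ the initial set contains $U$, so by (i) $|A\setminus A_0|\le|A\setminus U|\le4q(A)$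 and $q(A)\ge q(U)\ge x_{j-1}t_0$. So $E(B\cup\hat U,x_{j-1}t_0)$ occurs. A union bound over $j$ and over the families, with Lemma 5.2, gives total probability at most
$$\sum_{j\ge1}n^{C'R^2x_j}\exp\Big(-\frac{sx_{j-1}}{9072R}\Big)=\sum_{j\ge1}n^{C'R^2x_j}\exp\Big(-\frac{sx_j}{18144R}\Big)\le\sum_{j\ge1}\exp\Big(-\frac{s2^jx_0}{36288R}\Big).$$
The last inequality needs $C'R^2L\le\frac s{36288R}$, and this holds because $36288\,C'<10^{14}=C_0$. As $2^j\ge2j$, the sum is at most $\sum_{j\ge1}r^j$ with $r=\exp(-\frac{2sx_0}{36288R})=\exp(-\frac s{4644864R^2})$. Since $s\ge(\log2)10^{14}R^2$, $r\le\frac12$, and the sum is at most $2r=2\exp(-\frac s{4644864R^2})$.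

**Step 3: adding up.** If $|B_0|\ge\frac t{4R}$, $\mathsf F(B_0)=V$ and $\mathsf F(B_0)\subset\mathcal R_t$, then $\mathcal R_t=V$. As $B_0$ is independent of $\mathsf P_2$, Step 2 applies conditionally on $B_0$. With Lemma 5.1,
$$\mathbb P[\mathcal R_t\ne V]\le2e^{-\sqrt s/(48R^2)}+ne^{-s/(288R)}+e^{-s/(24192R^2)}+2e^{-s/(4644864R^2)}.$$
As $s\ge576RL$, $ne^{-s/(288R)}\le e^{-s/(576R)}\le e^{-\sqrt s/(48R^2)}$, because $\sqrt s\ge12$. The last two exponentials are at most $e^{-\sqrt s/(48R^2)}$ because $\sqrt s\ge504$ and $\sqrt s\ge96768$, respectively. The total is at most $6e^{-\sqrt s/(48R^2)}$. This proves Proposition 3.2. $\square$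

## 9. All densities and lifetimes: proof of Theorem 3.1

Take $C_0=10^{14}$, $C_a=2C_0$ and $C_*=40C_a=8\cdot10^{15}$.

**Part (a): rounding the lifetime.** Let $T=s/\lambda\le n/3$, $t_0=\lceil T/6\rceil-1$ and $t=6t_0\in[T-6,T)$. As $s\ge C_aR^3L\ge12$, $\lambda t\ge s-6\ge\frac s2\ge C_0R^3L$. Also $n\ge3T\ge3s\ge6$, so $t+1\le\frac n3+1\le\frac n2$. By (3) and Proposition 3.2, $\mathbb P_\lambda[\mathcal S\ge T]\le6\exp(-\sqrt{s/2}/(48R^2))\le6\exp(-\sqrt s/(70R^2))$, since $48\sqrt2<70$.

**Parts (b) and (c): three regimes.** Part (a) needs $T\le n/3$, so the other thresholds must be treated as well. Let $s=KL$ and $T=s/\lambda$, with $C_*R^4\le K\le L$ in case (b) and $K=C_*R^5L$ in case (c). In both cases $K\ge(\log2)C_*R^4$, and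
$$s\ge(\log2)C_*R^4L\ge24\,C_aR^4L, \tag{9}$$
because $40\log2>24$.

*Regime I: $T\le n/3$.* By (9) part (a) applies: $\mathbb P_\lambda[\mathcal S\ge T]\le6\exp(-\sqrt s/(70R^2))$.

*Regime II: $n/3<T\le8nR$.* We lower the threshold to $n/3$ and lose only a factor in $s$. Let $s'=\lambda n/3$, so $s'/\lambda=n/3<T$. As $s=\lambda T\le8\lambda nR=24Rs'$, (9) gives $s'\ge\frac s{24R}\ge C_aR^3L$. By (a), $\mathbb P_\lambda[\mathcal S\ge T]\le\mathbb P_\lambda[\mathcal S\ge s'/\lambda]\le6\exp\big(-\sqrt{s/(24R)}/(70R^2)\big)$.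

*Regime III: $T>8nR$.* Here single walks nearly cover, as in Section 1. Let $t=\lceil T\rceil-1$, $H=\lceil2nR\rceil$ and $J=\lfloor t/H\rfloor$. By Lemma 1.1, $t\ge T/2$ (so $\lambda t\ge s/2$), $J\ge\frac t{6nR}$, and $\Pr_u[T_v>t]\le2^{-J}$ for all $u,v$.

III(i): $J\ge2\log_2n$. The planted particle alone gives $\mathbb P_\lambda[\mathcal R_t\ne V]\le n2^{-J}\le1/n$.

III(ii): $J<2\log_2n$. One walk may not be enough, so we collect many particles. First, $t\le6nRJ<12nR\log_2n<18nRL$, so
$$N:=\lambda n=\frac{sn}T\ge\frac{sn}{2t}\ge\frac K{36R}.$$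
Split the Poisson particles into two independent classes of density $\lambda/2$. Let $\ell_0=\lfloor n/2\rfloor-1$ and $\ell=\min(\lfloor t/\sqrt s\rfloor,\ell_0)$. We have $\ell\ge1$, since $n\ge N\ge\frac K{36R}\ge4$ and $t\ge\lambda t\ge\frac s2\ge\sqrt s$. The planted walk has at least $\lfloor\sqrt s\rfloor\ge\sqrt s/2$ disjoint blocks of length $\ell$ within its first $t$ steps. By (5), which needs only $\ell+1\le n/2$, some block visits at least $\frac{\ell+1}{4R}$ vertices, except with probability at most $e^{-\sqrt s/(8R)}$.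

* If $\ell=\ell_0$, this is $\frac{\lfloor n/2\rfloor}{4R}\ge\frac n{12R}$.
* Otherwise it is at least $\frac t{4R\sqrt s}$. The number of first-class particles started there with $|\mathrm{Ran}_{\ell_0}|\ge\frac{\lfloor n/2\rfloor}{4R}$ is Poisson with mean at least $\frac\lambda2\cdot\frac t{4R\sqrt s}\cdot\frac1{4R}=\frac{\lambda t}{32R^2\sqrt s}\ge\frac{\sqrt s}{64R^2}$. Their first $\ell_0$ steps are within the lifetime, as $\ell_0\le n\le8nR-1\le t$. So there is such a particle except with probability at most $e^{-\sqrt s/(64R^2)}$.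

So, except with probability at most $2e^{-\sqrt s/(64R^2)}$, at least $\frac n{16R}$ vertices are visited by the planted particle and the first-class particles on its path. The number $M$ of second-class particles starting at these vertices is then Poisson with mean at least $\frac\lambda2\cdot\frac n{16R}=\frac N{32R}$. By the Chernoff bound $P[\mathrm{Poisson}(\mu)\le\frac\mu2]\le e^{-\mu/8}$, $M\ge\frac N{64R}$ except with probability at most $e^{-N/(256R)}\le e^{-K/(9216R^2)}$. These particles are activated, and given their starting points their walks are independent. Each misses a given vertex with probability at most $2^{-J}$, so together they fail to cover $V$ with probability at most $n2^{-JM}$, with $JM\ge\frac t{6nR}\cdot\frac{\lambda n}{64R}=\frac{\lambda t}{384R^2}\ge\frac s{768R^2}$. Hence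
$$\mathbb P_\lambda[\mathcal R_t\ne V]\le2e^{-\sqrt s/(64R^2)}+e^{-K/(9216R^2)}+n2^{-s/(768R^2)}.$$

**Part (b): inserting $K\le L$.** Now $\sqrt s=\sqrt{KL}\ge K$. The bounds become:

* I: $6e^{-K/(70R^2)}$.
* II: $6e^{-K/(350R^{5/2})}$, as $70\sqrt{24}<350$.
* III(i): $1/n=e^{-L}\le e^{-K}$.
* III(ii): the first two terms are at most $2e^{-K/(64R^2)}+e^{-K/(9216R^2)}$. Since $s=KL\ge C_*R^4L$, $\frac{s\log2}{768R^2}\ge2L$. So $n2^{-s/(768R^2)}\le\exp(-\frac{s\log2}{1536R^2})\le\exp(-\frac{(\log2)^2K}{1536R^2})\le e^{-K/(C_*R^3)}$, using $s=KL\ge K\log2$.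

As $R\ge1$ and $C_*\ge9216$, each bound is at most $10\exp(-K/(C_*R^3))$.

**Part (c): inserting $K=C_*R^5L$.** Now $\sqrt s=\sqrt{C_*}R^{5/2}L$. The exponents are:

* I: at least $\sqrt{C_*}L/70$.
* II: at least $\sqrt{C_*}R^{5/2}L/(70\sqrt{24}R^{5/2})\ge\sqrt{C_*}L/350$.
* III(ii): at least $\sqrt{C_*}L/64$ and $C_*L/9216$ in the first two terms, and $\frac{s\log2}{768R^2}\ge\frac{(\log2)^2C_*L}{768}$ in the third, using $L^2\ge L\log2$.

With $C_*=8\cdot10^{15}$ all of them are at least $4L$. So in regimes I and II the bound is at most $6n^{-4}\le\frac68n^{-1}$. In III(ii) it is at most $3n^{-4}+n\cdot n^{-4}\le(\frac38+\frac14)n^{-1}$. In III(i) it is $1/n$. In every case $\mathbb P_\lambda[\mathcal S\ge C_*R^5\lambda^{-1}(\log n)^2]\le1/n$. This proves Theorem 3.1. $\square$
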